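\title{Complete mixability of absolutely continuous distributions on a bounded interval}

\begin{abstract}
A distribution $F$ on the real line is $n$-completely mixable if $n$ random variables, each with distribution $F$, can be coupled so that their sum is constant. We prove that every absolutely continuous distribution on a bounded interval is $n$-completely mixable for all sufficiently large $n$, with no lower bound, upper bound or regularity assumed of the density. It is enough that some convolution power of $F$ is not singular. If the density is at most $M$ on an interval of length one, then every $n\ge 2000M$ works, and the order $M$ is optimal. Absolute continuity cannot be weakened to the absence of atoms. The proof reduces the problem by duality to a covering property of sumsets, which follows from an addition inequality on the circle.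
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $F$ be a probability distribution on $\mathbb{R}$ and let $n\ge1$ be an integer. We call $F$ \emph{$n$-completely mixable}, or \emph{$n$-CM}, if there are random variables $X_1,\dots,X_n$ on a common probability space, each with distribution $F$, such that $X_1+\dots+X_n$ is almost surely constant. The definition asks how completely $n$ copies of one law can cancel each other: if $F$ has variance $\sigma^2$, the sum has variance $n^2\sigma^2$ for identical copies and $n\sigma^2$ for independent copies, and we ask for a coupling with variance $0$.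

The property is preserved by translation, scaling and reflection of $F$. If $F$ has a mean $\mu$, taking expectations shows that the constant is $n\mu$. Only point masses are $1$-CM, and $F$ is $2$-CM exactly when it is symmetric about some point $c$, the coupling being $(X,2c-X)$. If $F$ is $m$-CM and $n$-CM, then two independent blocks show that it is $(m+n)$-CM.

\subsection*{Two obstructions}
The first obstruction is one of size. Let $a$ and $b$ be the essential infimum and supremum of $F$, that is, the endpoints of the smallest closed interval of full measure, and suppose that both are finite. If $F$ is $n$-CM, then $X_1=n\mu-\sum_{i\ge2}X_i\le n\mu-(n-1)a$ almost surely, so $b\le n\mu-(n-1)a$. Together with the reflected inequality this gives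
\begin{equation}\label{eq:mean}
\mu-a\ge\frac{b-a}{n},\qquad b-\mu\ge\frac{b-a}{n}.
\end{equation}
If $F$ is not a point mass, then $a<\mu<b$ and \eqref{eq:mean} holds for all large $n$. The same argument shows that a law bounded below and unbounded above, such as the exponential law, is $n$-CM for no $n$; so a statement about all densities needs a hypothesis such as bounded support.

The second obstruction is arithmetic. Let $F(\{1\})=\theta=1-F(\{0\})$ with $\theta$ irrational. A sum of $n$ such variables is an integer, so it cannot be the constant $n\theta$, and $F$ is $n$-CM for no $n$. A density weakens this obstruction but does not remove it at once.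

\begin{example}[Two bumps]\label{ex:bumps}
Let $0<\eta<\frac12$, let $\theta\in(0,1)$ be irrational, and let $F$ spread mass $1-\theta$ uniformly on $[0,\eta]$ and mass $\theta$ uniformly on $[1-\eta,1]$. If $R$ of the variables $X_1,\dots,X_n$ lie in the upper bump, their sum lies in $R(1-\eta)+[0,n\eta]$. When $n\eta<1-\eta$ these intervals are disjoint for different values of $R$, so a constant sum forces $R$ to be a constant integer. This is impossible because $ER=n\theta$. Hence $F$ is not $n$-CM when $(n+1)\eta<1$.
\end{example}

Once $n\eta\ge1-\eta$ the intervals in Example~\ref{ex:bumps} meet and the argument breaks down: $n$ small freedoms of size $\eta$ bridge the gap between the bumps. One therefore guesses that for a law with a density both obstructions disappear when $n$ is large. Puccetti, Wang and Wang proved that a distribution on $[a,b]$ with a density $f\ge 3/(n(b-a))$ on $[a,b]$ is $n$-CM. Consequently a distribution on a bounded interval whose density is bounded away from zero there is $n$-CM for all large $n$. This does not cover Example~\ref{ex:bumps}, and the question posed in \cite{Wang} is whether the lower bound on the density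 can be removed:
\begin{quote}
Is every absolutely continuous distribution $F$ on a bounded interval $n$-CM for all $n\ge N$, for some $N$ depending on $F$?
\end{quote}

\subsection*{Results}
The answer is yes. We write $F^{*k}$ for the $k$-fold convolution of $F$, the law of a sum of $k$ independent variables with law $F$. A measure is \emph{singular} if it is carried by a set of Lebesgue measure zero.

\begin{theorem}\label{thm:main}
Let $F$ be a distribution on a bounded interval such that $F^{*k}$ is not singular for some $k\ge1$. Then there is $N$ such that $F$ is $n$-CM for all $n\ge N$. In particular (case $k=1$) this holds for every absolutely continuous $F$ on a bounded interval, and for every $F$ on a bounded interval with a nonzero absolutely continuous part.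
\end{theorem}

For bounded densities $N$ depends only on the bound, and the order of the dependence is exact.

\begin{theorem}\label{thm:uniform}
If $F$ has a density bounded by $M$ on an interval of length $1$ (so $M\ge1$), then $F$ is $n$-CM for every $n\ge2000M$. Conversely, for every $M\ge1$ and every integer $1\le n<2M$ there is a distribution on $[0,1]$ with density at most $M$ that is not $n$-CM.
\end{theorem}

For an interval of length $\ell$, scaling replaces $M$ by $M\ell$. Finally, the arithmetic obstruction can survive without atoms.

\begin{theorem}\label{thm:atomless}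
There is an atomless distribution on a bounded interval that is $n$-CM for no $n\ge1$.
\end{theorem}

\begin{remark}
The hypothesis of Theorem~\ref{thm:main} is sufficient but not necessary. Let $F$ have weights $\frac14,\frac12,\frac14$ on $-1,0,1$; all its convolution powers live on $\mathbb{Z}$ and are singular. It is symmetric, hence $2$-CM. It is $3$-CM: take a uniformly random permutation of $(1,-1,0)$ with probability $\frac34$ and $(0,0,0)$ with probability $\frac14$, so that each coordinate equals $1$ with probability $\frac34\cdot\frac13=\frac14$, and likewise $-1$. Blocks of sizes $2$ and $3$ give every $n\ge2$.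
\end{remark}

No coupling is constructed in the proofs. Section~\ref{sec:duality} uses duality to reduce mixability to a deterministic covering problem, and solves it by hand for the uniform law. Section~\ref{sec:circle} supplies the additive tools for the general case, and Sections~\ref{sec:main}--\ref{sec:atomless} prove the three theorems. Throughout, $|B|$ is the Lebesgue measure of $B$, and $kA=\{x_1+\dots+x_k:x_i\in A\}$ is the $k$-fold sumset of $A$, which is compact when $A$ is.

\section{Duality and two free points}\label{sec:duality}

After a translation $F$ has mean $0$, and the constant sum is $0$. Let $F([a,b])=1$ with $a<0<b$, and put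
\[
\Gamma=\Big\{x\in[a,b]^n:\ \sum_i x_i=0\Big\},
\]
a compact set containing the origin. Think of a continuous function $\varphi$ on $[a,b]$ as a cost for placing a coordinate. If $F$ is $n$-CM, then $E\sum_i\varphi(X_i)=n\int\varphi\,dF$, so some $x\in\Gamma$ costs at most the \emph{budget} $n\int\varphi\,dF$. The Hahn--Banach theorem gives the converse. Moreover, subtracting an affine function $\ell$ from $\varphi$ lowers both the cost and the budget by $n\ell(0)$, and this freedom lets us test only nonnegative costs that vanish somewhere on each side of the origin.

\begin{lemma}\label{lem:dual}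
Let $F$ have mean $0$ and $F([a,b])=1$ with $a<0<b$, and let $n\ge1$. Suppose that for all $p\in[a,0)$, $q\in(0,b]$ and every continuous $\varphi:[a,b]\to[0,\infty)$ with $\varphi(p)=\varphi(q)=0$ there is $x\in\Gamma$ with $\sum_i\varphi(x_i)\le n\int\varphi\,dF$. Then $F$ is $n$-CM.
\end{lemma}

\begin{proof}
We use three standard facts. For a compact metric space $K$, the Borel probability measures on $K$ form a convex, weak* compact subset of the dual $C(K)^*$. In a locally convex space, a compact convex set and a point outside it are strictly separated by a continuous linear functional. The weak* continuous linear functionals on $C(K)^*$ are the maps $\nu\mapsto\int\psi\,d\nu$ with $\psi\in C(K)$.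

\emph{Averaged marginals.} For a Borel probability $\pi$ on $\Gamma$ let $\nu_\pi$ be the average of its $n$ one-dimensional marginals, so that
\[
\int\psi\,d\nu_\pi=\int_\Gamma\frac1n\sum_i\psi(x_i)\,d\pi(x),\qquad\psi\in C([a,b]).
\]
The integrand on the right is continuous on $\Gamma$, so $\pi\mapsto\nu_\pi$ is affine and weak* continuous, and its image $\mathcal{M}$ is convex and weak* compact in $C([a,b])^*$. If $F=\nu_\pi$, let $Y$ have law $\pi$, let $\sigma$ be an independent uniformly random permutation of $\{1,\dots,n\}$, and put $X_i=Y_{\sigma(i)}$. Then $\sum_iX_i=0$ and $P(X_i\in B)=\frac1n\sum_jP(Y_j\in B)=F(B)$, so $F$ is $n$-CM. It remains to exclude $F\notin\mathcal{M}$.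

\emph{Separation.} If $F\notin\mathcal{M}$, there is $\varphi_0\in C([a,b])$ with $\int\varphi_0\,dF<\int\varphi_0\,d\nu$ for all $\nu\in\mathcal{M}$. Taking for $\pi$ a point mass, we see that $\psi=\varphi_0$ satisfies
\begin{equation}\label{eq:sep}
n\int\psi\,dF<\sum_i\psi(x_i)\qquad\text{for all }x\in\Gamma .
\end{equation}

\emph{Normalization.} Consider the affine functions $\ell(z)=c+\lambda z$ with $\ell\le\varphi_0$ on $[a,b]$. The pairs $(c,\lambda)$ form a closed set, which contains $(c_0,0)$ for $c_0=\min\varphi_0$. On the part where $c\ge c_0$ we have $c\le\varphi_0(0)$, while $\ell(b)\le\varphi_0(b)$ gives $\lambda\le(\varphi_0(b)-c_0)/b$ and $\ell(a)\le\varphi_0(a)$ gives $\lambda\ge-(\varphi_0(a)-c_0)/|a|$. This part is compact, so some $\ell$ maximizes $\ell(0)$. Put $\varphi=\varphi_0-\ell\ge0$. Since $F$ has mean $0$, we have $n\int\ell\,dF=n\ell(0)=\sum_i\ell(x_i)$ for $x\in\Gamma$, so \eqref{eq:sep} holds for $\psi=\varphi$.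

\emph{The function $\varphi$ has a zero in $[a,0]$ and a zero in $[0,b]$.} If the line did not touch the graph on one side, it could be tilted to raise its value at $0$. Precisely, suppose $\varphi>0$ on $[a,0]$. By compactness and continuity, $\varphi\ge\varepsilon$ on $[a,\delta]$ for some $\varepsilon>0$ and $\delta\in(0,b)$. Let $\tau=\varepsilon/(1+|a|/\delta)$. The affine function $\tau(1-z/\delta)$ is at most $\varepsilon$ on $[a,\delta]$ and at most $0$ on $[\delta,b]$, so it is at most $\varphi$. Then $\ell+\tau(1-z/\delta)\le\varphi_0$ has a larger value at $0$ than $\ell$, a contradiction. Reflection $z\mapsto-z$ gives the zero in $[0,b]$.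

If $\varphi(0)=0$, then \eqref{eq:sep} at $x=0$ reads $n\int\varphi\,dF<0$, which is false. Otherwise $\varphi$ has zeros $p<0<q$, and the hypothesis contradicts \eqref{eq:sep}.
\end{proof}

The zeros $p$ and $q$ are free places to put coordinates. Since they have opposite signs, any number of coordinates can be distributed between them so that the sum is almost $0$. Only the remainder has to be paid for, with a number $J$ of coordinates that does not grow with $n$, while the budget does grow.

\begin{proposition}\label{prop:reduce}
Let $F$ have mean $0$ and $F([a,b])=1$ with $a<0<b$, let $D=b-a$, and let $1\le J\le n$ be integers. Suppose that for every continuous $\varphi:[a,b]\to[0,\infty)$ and every $w$ with $|w|\le D/2$ there are $x_1,\dots,x_J\in[a,b]$ with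
\[
\sum_{i\le J}x_i=w,\qquad\sum_{i\le J}\varphi(x_i)\le n\int\varphi\,dF .
\]
Then $F$ is $n$-CM.
\end{proposition}

\begin{proof}
Let $p,q,\varphi$ be as in Lemma~\ref{lem:dual} and let $d=q-p\le D$. The numbers
\[
w_r=-\bigl(rq+(n-J-r)p\bigr),\qquad r=0,\dots,n-J,
\]
form an arithmetic progression of step $-d$ from $(n-J)|p|\ge0$ to $-(n-J)q\le0$. If $n=J$ its only term is $0$; otherwise two consecutive terms satisfy $w_r\ge0\ge w_{r+1}$, and they differ by $d$. In both cases some term has $|w_r|\le d/2\le D/2$. Take $x_1,\dots,x_J$ from the hypothesis with $w=w_r$, and complete them by $r$ copies of $q$ and $n-J-r$ copies of $p$. The resulting point lies in $\Gamma$, and its cost is $\sum_{i\le J}\varphi(x_i)$. Lemma~\ref{lem:dual} applies.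
\end{proof}

We know nothing about $\varphi$ except its mean $s=\int\varphi\,dF$. For $t\ge1$ the set of cheap points $A=\{z\in[a,b]:\varphi(z)\le ts\}$ is compact, and
\begin{equation}\label{eq:markov}
F(A)\ge1-\frac1t .
\end{equation}
This is Markov's inequality if $s>0$; if $s=0$ then $\varphi=0$ $F$-almost everywhere and $F(A)=1$. So $\varphi$ can be eliminated altogether.

\begin{corollary}\label{cor:cover}
Let $F,a,b,D$ be as in Proposition~\ref{prop:reduce}, let $t\ge1$ be real and $J\ge1$ an integer. Suppose that $JA\supset[-D/2,D/2]$ for every compact $A\subset[a,b]$ with $F(A)\ge1-1/t$. Then $F$ is $n$-CM for all $n\ge tJ$.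
\end{corollary}

\begin{proof}
Given $\varphi$ and $w$, write $w$ as a sum of $J$ elements of $A=\{\varphi\le ts\}$, which is possible by \eqref{eq:markov}. The cost is at most $Jts\le ns$, and $n\ge J$ because $t\ge1$.
\end{proof}

\begin{example}[The uniform law]\label{ex:uniform}
Let $F$ be uniform on $[-1,1]$, so $D=2$, and take $t=5$, $J=2$. If $F(A)\ge\frac45$, then $|[-1,1]\setminus A|\le\frac25$. Let $|w|\le1$. The interval $I=[-1,1]\cap[w-1,w+1]$ has length $2-|w|\ge1$, and for $x\in I$ both $x$ and $w-x$ lie in $[-1,1]$. The $x\in I$ with $x\notin A$ or $w-x\notin A$ form a set of measure at most $\frac45<1$, so $w=x+(w-x)\in2A$ for some $x$. By Corollary~\ref{cor:cover}, $F$ is $n$-CM for all $n\ge10$. The constant is wasteful, since symmetry gives $n=2$ and the theorem of Puccetti, Wang and Wang gives $n\ge3$, but the scheme is that of the general proof.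
\end{example}

Example~\ref{ex:uniform} uses a lower bound on the density: a set of large $F$-measure fills most of the interval. For the law of Example~\ref{ex:bumps}, translated to mean $0$, this fails. Even when $A$ is the whole support, $JA$ is a union of intervals of length $J\eta$ whose left endpoints are $1-\eta$ apart, and it contains no interval of length $D=1$ unless $J\eta\ge1-\eta$. What remains true in general is only that a set of large $F$-measure has Lebesgue measure bounded below. The next section shows that this suffices.

\section{Sumsets on the circle}\label{sec:circle}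

The two bumps suggest how to proceed. Fix a cheap point on each side of the origin, $-u<0<v$. Replacing a summand $-u$ by $v$ changes a sum by exactly $h=u+v$. So it is enough to hit the target $w$ \emph{modulo $h$} and then to correct the multiple of $h$ by such replacements. On the circle $\mathbb{R}/h\mathbb{Z}$ measures of sets add under summation, and since the total measure is finite, boundedly many summands cover everything.

For $C\subset\mathbb{R}/h\mathbb{Z}$ let $|C|$ be the Lebesgue measure of the set of representatives of $C$ in $[0,h)$. If a Borel set $B\subset\mathbb{R}$ lies in a half-open interval of length $h$, the projection $\mathbb{R}\to\mathbb{R}/h\mathbb{Z}$ is injective on $B$ and its image has measure $|B|$. We derive the addition inequality from the Cauchy--Davenport theorem: if $P$ is prime and $S,T\subset\mathbb{Z}/P\mathbb{Z}$ are nonempty, then $\#(S+T)\ge\min(P,\#S+\#T-1)$.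

\begin{lemma}[Raikov, Macbeath]\label{lem:circle}
For nonempty compact sets $C_1,\dots,C_j\subset\mathbb{R}/h\mathbb{Z}$,
\[
|C_1+\dots+C_j|\ge\min\Big(h,\sum_i|C_i|\Big).
\]
In particular, if $\sum_i|C_i|\ge h$, then $C_1+\dots+C_j=\mathbb{R}/h\mathbb{Z}$.
\end{lemma}

\begin{proof}
Scale to $h=1$. Sums of compact sets are compact, and $\min(1,\min(1,\alpha)+\beta)=\min(1,\alpha+\beta)$ for $\alpha,\beta\ge0$, so by induction it suffices to treat $j=2$. For a prime $P$ and a nonempty compact $C$ let
\[
C^P=\Big\{i\in\mathbb{Z}/P\mathbb{Z}:\ C\cap\big[\tfrac iP,\tfrac{i+1}P\big)\ne\emptyset\Big\}.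
\]
The arcs indexed by $C^P$ cover $C$, so $\#C^P\ge P|C|$. Let $U_P$ be the union of the arcs $[\frac iP,\frac{i+1}P)$ over $i\in C_1^P+C_2^P$. These arcs are disjoint, so by Cauchy--Davenport
\[
|U_P|=\frac{\#(C_1^P+C_2^P)}{P}\ge\min\Big(1,|C_1|+|C_2|-\frac1P\Big).
\]
If $i=i_1+i_2$ with $i_1\in C_1^P$, $i_2\in C_2^P$, there are $c_1\in C_1$, $c_2\in C_2$ with $i_1/P\in c_1+(-\frac1P,0]$ and $i_2/P\in c_2+(-\frac1P,0]$. Hence the arc indexed by $i$ lies in $c_1+c_2+(-\frac2P,\frac1P)$, and $U_P$ is contained in the closed $\frac2P$-neighborhood of $C_1+C_2$. As $P\to\infty$ through primes these neighborhoods decrease, and their intersection is $C_1+C_2$ because this set is closed. Continuity of measure from above gives the inequality. For the last claim, the complement of the compact set $C_1+\dots+C_j$ is open and has measure $0$, so it is empty.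
\end{proof}

Compactness makes the conclusion hold for every residue and not only for almost every one. We need this, because Proposition~\ref{prop:reduce} asks for one specific $w$. The second lemma performs the correction of the multiple of $h$.

\begin{lemma}\label{lem:steer}
Let $u,v>0$, $h=u+v$, let $L\ge0$ be an integer and $w\in\mathbb{R}$. Let $Y\subset\mathbb{R}$ meet every residue class modulo $h$, and suppose that $-Lu\le w-y\le Lv$ for all $y\in Y$. Then there are $y\in Y$ and $l\in\{0,\dots,L\}$ with
\[
w=y+(L-l)(-u)+l\,v,\qquad\text{equivalently}\qquad lh=w-y+Lu .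
\]
\end{lemma}

\begin{proof}
Choose $y\in Y$ congruent to $w+Lu$ modulo $h$, and let $l=(w-y+Lu)/h\in\mathbb{Z}$. The hypothesis gives $0\le lh\le Lu+Lv=Lh$.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

Translate $F$ to mean $0$. Convolution powers of a point mass are point masses, so $F$ is not a point mass, and its essential infimum and supremum satisfy $a<0<b$. Put $D=b-a$; then $|z|\le D$ on $[a,b]$. We verify the hypothesis of Corollary~\ref{cor:cover}. The constants $t$ and $J$ must depend on $F$ only, so we fix them before $A$ is given.

\subsection*{Constants}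
We need a quantitative form of the statement that large $F^{*k}$-measure implies positive Lebesgue measure. The density of the absolutely continuous part may be unbounded, so we restrict to a set on which it is bounded. By the Lebesgue decomposition, $F^{*k}=g\,dx+\sigma$ with $g\ge0$ Borel and integrable and $\sigma$ carried by a Borel set $Z$ with $|Z|=0$. Since $F^{*k}$ is not singular, $\int g\,dx>0$, and by monotone convergence $\int_{\{g\le M\}}g\,dx>0$ for some $M>0$. Let $E=\{g\le M\}\setminus Z$. On $E$ the measure $\sigma$ vanishes, so
\begin{equation}\label{eq:E}
\alpha:=F^{*k}(E)>0,\qquad F^{*k}(B)\le M|B|\ \text{ for Borel }B\subset E .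
\end{equation}
We also need cheap points at a definite distance from the origin on both sides. Fix $0<\kappa<\min(|a|,b)$; then $F([a,-\kappa])>0$ and $F([\kappa,b])>0$. Let
\[
\gamma=\min\{\alpha,\ F([a,-\kappa]),\ F([\kappa,b])\}\in(0,1]
\]
and
\[
t=\frac{2k}{\gamma},\qquad\delta=\frac{\alpha}{2M},\qquad j=\Big\lceil\frac{2kD}{\delta}\Big\rceil,\qquad L=\Big\lceil\frac{(jk+1)D}{\kappa}\Big\rceil,\qquad J=jk+L .
\]
Note that $t\ge2$. Let $A\subset[a,b]$ be compact with $F(A)\ge1-1/t=1-\gamma/(2k)$, and let $|w|\le D/2$. We show that $w\in JA$.

\subsection*{Two points of opposite sign}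
The complement of $A$ has $F$-measure less than $\gamma$, so $A$ meets both $[a,-\kappa]$ and $[\kappa,b]$. Choose $-u,v\in A$ with $u,v\ge\kappa$, and put $h=u+v\le D$.

\subsection*{The measure of $kA$}
If $k$ independent variables with law $F$ all lie in $A$, their sum lies in $kA$. Hence, by Bernoulli's inequality, $F^{*k}(kA)\ge(1-\gamma/(2k))^k\ge1-\gamma/2$. Therefore $F^{*k}(kA\cap E)\ge\alpha-\gamma/2\ge\alpha/2$, and \eqref{eq:E} gives $|kA|\ge|kA\cap E|\ge\alpha/(2M)=\delta$.

\subsection*{Covering the circle}
The projection to $\mathbb{R}/h\mathbb{Z}$ may fold $kA$ onto itself, but only boundedly often. The set $kA$ lies in $[ka,kb]$, of length $kD\ge h$, and this interval is covered by $\lfloor kD/h\rfloor+1\le2kD/h$ half-open intervals of length $h$. One of them contains a part of $kA$ of measure at least $\delta h/(2kD)\ge h/j$, and the projection is injective on it. So the projection $C$ of $kA$ is a compact set with $|C|\ge h/j$. The modulus $h$ depends on $A$, but the proportion $1/j$ does not. By Lemma~\ref{lem:circle} with $j$ copies of $C$, the set $Y=(jk)A$ meets every residue class modulo $h$.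

\subsection*{Correcting the multiple of $h$}
For $y\in Y$ we have $|w-y|\le D+jkD\le L\kappa\le L\min(u,v)$. By Lemma~\ref{lem:steer}, $w$ is the sum of an element of $(jk)A$, of $L-l$ copies of $-u$ and of $l$ copies of $v$, for some $0\le l\le L$. Thus $w\in JA$.

By Corollary~\ref{cor:cover}, $F$ is $n$-CM for all $n\ge tJ$. This proves Theorem~\ref{thm:main}.\qed

\begin{remark}
Nonsingularity enters only through the bound $|kA|\ge\delta$. For the two-point law with irrational weight, $kA$ is finite and the sums occupy finitely many residues. Boundedness enters through $D$: it bounds the remainder $w$, the folding under the projection, and the number $L$ of correcting summands.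
\end{remark}

\section{Proof of Theorem~\ref{thm:uniform}}\label{sec:uniform}

\subsection*{The lower bound}
Let $1\le n<2M$. For $n=1$ the uniform law serves, since only point masses are $1$-CM. Let $n\ge2$, so that $M>1$. We violate \eqref{eq:mean} by pushing the mean as close to $0$ as the bound on the density allows, while keeping the essential supremum at $1$. For $0<\varepsilon<1$ let $c=\frac{1-\varepsilon}{M-\varepsilon}\in(0,1)$, and let $F_\varepsilon$ have density $M$ on $[0,c]$ and $\varepsilon$ on $(c,1]$; the total mass is $Mc+\varepsilon(1-c)=1$. The mean is $\mu_\varepsilon=\frac12Mc^2+\frac12\varepsilon(1-c^2)$, which tends to $\frac1{2M}<\frac1n$ as $\varepsilon\to0$. The density is positive on $[0,1]$, so $a=0$ and $b=1$, and for small $\varepsilon$ the first inequality in \eqref{eq:mean} fails.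

\subsection*{What has to change for the upper bound}
With $k=1$ and $\alpha=1$ the proof of Theorem~\ref{thm:main} uses $j$ of order $M$ summands to cover the circle. To reach $n$ of order $M$, each summand may cost only $O(s)$ on average. The difficulty is that one side of the mean may carry little mass. For $M\ge2$, put density $M-1$ on $[0,1/M]$ and density $M$ on $[1-1/M^2,1]$; the mean lies between $1/M$ and $3/(2M)$, so the mass above it is $1/M$. A set $A$ as in Corollary~\ref{cor:cover} need not contain a point above the mean unless $t>M$, and $tJ$ is then at least of order $M^2$.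

The remedy is to use that the two sides always carry the same first moment $e$. On the heavy side, which we take to be the negative one, there are points of cost $O(s)$ at distance $O(e)$ from the origin, and we take both the set that covers the circle and the point $-u$ from there. On the light side we take a point $v$ that may be expensive but has cost $O(s/e)$ \emph{per unit of distance}. The copies of $v$ only have to balance $O(M)$ summands of size $O(e)$ and the target $w$, so together they travel a distance $O(Me)$ and cost $O(Ms)$.

\subsection*{Setup}
Translate $F$ to mean $0$ and let $a<0<b$ be its essential infimum and supremum, so $D=b-a\le1$. Since $F$ has no atom at $0$, after a reflection we may assume $\pi_-:=F((-\infty,0))\ge\frac12$; then $\pi_+:=F((0,\infty))=1-\pi_-\in(0,\frac12]$. Let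
\[
e=\int z^+\,dF=\int z^-\,dF,\qquad m_1=\frac{e}{\pi_-},\qquad m_2=\frac{e}{\pi_+},
\]
where $z^\pm=\max(\pm z,0)$; the numbers $m_1,m_2$ are the mean distances from the origin on the two sides. We have
\begin{equation}\label{eq:scales}
m_1\le2e\le m_2,\qquad e\ge\frac1{8M}.
\end{equation}
The first part follows from $\pi_-\ge\frac12\ge\pi_+$. For the second, $F([-r,r])\le2Mr$, so
\[
2e=\int|z|\,dF=\int_0^\infty F(\{|z|>r\})\,dr\ge\int_0^{1/(2M)}(1-2Mr)\,dr=\frac1{4M}.
\]
Let $k_0=\lceil16M/3\rceil$, $L=8k_0$ and $J=9k_0$. Since $M\ge1$,
\begin{equation}\label{eq:k0}
\tfrac{16}{3}M\le k_0\le7M .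
\end{equation}
We verify the hypothesis of Proposition~\ref{prop:reduce}. Let $\varphi:[a,b]\to[0,\infty)$ be continuous, $s=\int\varphi\,dF$, $|w|\le\frac12$, and $A=\{\varphi\le16s\}$, so that $F(A)\ge1-\frac1{16}$ by \eqref{eq:markov}.

\subsection*{The filling set $B$}
The function $r\mapsto F([-r,0])$ is continuous and increases from $0$ to $\pi_-$, so there is $m>0$ with $F([-m,0])=\pi_-/2\ge\frac14$. The density bound gives $Mm\ge\frac14$. Also $F((-\infty,-m])=\pi_-/2$, so $e\ge m\pi_-/2$. Thus
\begin{equation}\label{eq:m}
\frac1{4M}\le m\le2m_1 .
\end{equation}
The set $B=A\cap[-m,0]$ is compact with $F(B)\ge\frac14-\frac1{16}=\frac3{16}$, so $|B|\ge\frac3{16M}$.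

\subsection*{The point $-u$}
We want $u\ge m$, so that $B$ is not folded by the projection, and $u=O(e)$. By Markov's inequality for $z^-$, $F((-\infty,-4m_1))\le e/(4m_1)=\pi_-/4$. Hence $F([-4m_1,-m])\ge\pi_-/2-\pi_-/4\ge\frac18>\frac1{16}$, and there is $u\in[m,4m_1]$ with $-u\in A$.

\subsection*{The point $v$}
We want $v$ not too small, so that $L$ copies reach far enough, and $\varphi(v)/v=O(s/e)$. Since $\int_{0<z<m_2/2}z\,dF\le\pi_+m_2/2=e/2$, we have $\int_{z\ge m_2/2}z\,dF\ge e/2$. In particular $F([m_2/2,b])>0$, and
\[
\int_{[m_2/2,\,b]}\Big(\varphi(z)-\frac{2s}{e}z\Big)\,dF(z)\le s-\frac{2s}{e}\cdot\frac e2=0 .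
\]
So the integrand is not positive everywhere: there is $v\in[m_2/2,b]$ with $\varphi(v)\le2sv/e$. By \eqref{eq:scales} and \eqref{eq:m}, $v\ge e\ge\frac1{8M}$ and $v\ge m_1/2\ge m/4$; averaging the two bounds,
\begin{equation}\label{eq:v}
v\ge\frac1{16M}+\frac m8 .
\end{equation}

\subsection*{Representation of $w$}
Let $h=u+v$. Since $-u,v\in[a,b]$, we have $h\le1$. Since $h>u\ge m$, the set $B$ lies in a half-open interval of length $h$, and its projection to $\mathbb{R}/h\mathbb{Z}$ has measure $|B|$. As $k_0|B|\ge1\ge h$, Lemma~\ref{lem:circle} shows that $Y=k_0B\subset[-k_0m,0]$ meets every residue class modulo $h$. For $y\in Y$ we have $-\frac12\le w-y\le\frac12+k_0m$. By \eqref{eq:m}, \eqref{eq:v} and \eqref{eq:k0},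
\[
Lu\ge Lm\ge\frac{2k_0}{M}\ge\frac12,\qquad Lv\ge\frac{k_0}{2M}+k_0m\ge\frac12+k_0m .
\]
Lemma~\ref{lem:steer} now writes $w$ as a sum of $J$ numbers in $[a,b]$: $k_0$ elements of $B$ with sum $y$, $L-l$ copies of $-u$, and $l$ copies of $v$, where $0\le l\le L$ and $lh=w-y+Lu$.

\subsection*{Cost}
The first two groups consist of at most $9k_0$ elements of $A$ and cost at most $144k_0s$. The third group travels the distance
\[
lv\le lh=w-y+Lu\le\tfrac12+k_0m+4Lm_1\le\tfrac12+2k_0m_1+32k_0m_1\le\tfrac12+68k_0e,
\]
by \eqref{eq:m} and \eqref{eq:scales}. Since $\frac1{2e}\le4M\le\frac34k_0$, its cost is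
\[
l\varphi(v)\le\frac{2s}{e}\,lv\le2s\Big(\frac1{2e}+68k_0\Big)\le138k_0s .
\]
The total is at most $282k_0s$, and $282k_0\le1974M$ by \eqref{eq:k0}. If $n\ge2000M$, then $n\ge282k_0\ge J$ and the cost is at most $ns$. By Proposition~\ref{prop:reduce}, $F$ is $n$-CM. This proves Theorem~\ref{thm:uniform}.\qed

\section{Proof of Theorem~\ref{thm:atomless}}\label{sec:atomless}

To remove the atoms of the two-point law while keeping its obstruction, we place independent copies of it at infinitely many scales, as the digits of a number. Adding $n$ such numbers adds their digits, and the obstruction survives at a scale if the finer scales cannot carry into it. Example~\ref{ex:bumps} shows that this needs a ratio of scales larger than about $n$. To defeat every $n$ with one law, the ratio must tend to infinity, and the factorial scales achieve this.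

Let $\theta\in(0,1)$ be irrational, let $\xi_1,\xi_2,\dots$ be independent with $P(\xi_i=1)=\theta=1-P(\xi_i=0)$, and let $F$ be the law of
\[
X=\sum_{i\ge1}\frac{\xi_i}{(i+1)!}.
\]
For $i\ge1$, since $(i+r)!\ge i!\,(i+1)^r$,
\begin{equation}\label{eq:tail}
\sum_{j\ge i}\frac1{(j+1)!}\le\frac1{i!}\sum_{r\ge1}\frac1{(i+1)^r}=\frac1{i!\,i}.
\end{equation}
With $i=1$ this shows that $X\in[0,1]$.

\subsection*{Digits}
Define Borel functions $d_i:\mathbb{R}\to\{0,1\}$ recursively: $d_i(x)=1$ if and only if
\[
x-\sum_{j<i}\frac{d_j(x)}{(j+1)!}\ge\frac1{(i+1)!}.
\]
Then $d_i(X)=\xi_i$ for all $i$. Indeed, if this holds for all $j<i$, the left side at $x=X$ equals $\xi_i/(i+1)!+\rho$ with $\rho=\sum_{j>i}\xi_j/(j+1)!$, and \eqref{eq:tail} with $i+1$ in place of $i$ gives $0\le\rho<1/(i+1)!$. Three facts follow. First, $P(X=x)\le P(\xi_j=d_j(x)\text{ for }j\le i)\le\max(\theta,1-\theta)^i$ for every $x$ and $i$, so $F$ is atomless. Second, the Borel set of $x$ with $x=\sum_id_i(x)/(i+1)!$ has $F$-measure $1$. Third, $\int d_i\,dF=\theta$.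

\subsection*{No coupling has a constant sum}
Suppose that $X^{(1)},\dots,X^{(n)}$ have law $F$ and almost surely constant sum $S$. Let $s_i=\sum_{r\le n}d_i(X^{(r)})\in\{0,\dots,n\}$. Then $Es_i=n\theta$, and $S=\sum_is_i/(i+1)!$ almost surely. For $i>n$ put $T_i=\sum_{j\ge i}s_j/(j+1)!$. The number
\[
i!\,(S-T_i)=\sum_{j<i}s_j\,\frac{i!}{(j+1)!}
\]
is an integer, because $j+1\le i$ in each term, and \eqref{eq:tail} gives $0\le i!\,T_i\le n/i<1$. Hence $i!\,T_i$ is the fractional part of the constant $i!\,S$, and $T_i$ is almost surely constant for every $i>n$. Then $s_i=(i+1)!\,(T_i-T_{i+1})$ is almost surely a constant integer for $i>n$, while its expectation $n\theta$ is irrational. This contradiction shows that $F$ is $n$-CM for no $n\ge1$, and Theorem~\ref{thm:atomless} is proved.\qed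

By Theorem~\ref{thm:main}, every convolution power of this distribution $F$ is singular.

\begin{thebibliography}{1}
\bibitem{Wang} Ruodu Wang, \emph{Current Open Questions in Complete Mixability}, arXiv:1411.6190 (2014).
\end{thebibliography}
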